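# Chains of bundles with equal resistance, and Besov critical exponents that the heat kernel does not determine

## 1. Two chains of bundles

Fix an integer $L\ge 4$ and a vector $k=(k_1,\dots,k_L)$ of positive integers with $k_1=k_L=1$. Draw $L+1$ vertices in a row and join the $(i-1)$-st to the $i$-th by $k_i$ parallel edges. This is a chain of $L$ bundles. Three kinds of numbers describe it: its length $L$, its number of edges
$$N(k)=\sum_{i=1}^L k_i ,$$
and, for each $1<p<\infty$, the number
$$r_p(k)=\sum_{i=1}^L k_i^{-1/(p-1)}\ \ (\ge 2),\qquad R(k):=r_2(k)=\sum_i \frac1{k_i}.$$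
For $p=2$ this is the usual electrical resistance between the two ends, by the rules for parallel and series connections. For general $p$ it plays the same role for $p$-th powers of increments. Throughout, $s=\frac1{p-1}$.

**Lemma 1 (bundle rule).** If $\delta_1,\dots,\delta_L$ are real and $\sum_i\delta_i=\delta$, then $\sum_i k_i|\delta_i|^p\ge r_p(k)^{-(p-1)}|\delta|^p$, with equality for $\delta_i=\delta\,k_i^{-s}/r_p(k)$.

*Proof.* By Hölder's inequality with exponents $p$ and $p/(p-1)$,
$$|\delta|\le\sum_i k_i^{1/p}|\delta_i|\cdot k_i^{-1/p}\le\Big(\sum_i k_i|\delta_i|^p\Big)^{1/p}\Big(\sum_i k_i^{-s}\Big)^{(p-1)/p},$$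
because $\frac1p\cdot\frac p{p-1}=s$. Raise to the power $p$. For the special choice, $\sum_i k_i|\delta_i|^p=|\delta|^p r_p(k)^{-p}\sum_i k_i^{1-sp}$, and $1-sp=1-\frac{p}{p-1}=-s$, so the sum is $|\delta|^pr_p(k)^{1-p}$. $\square$

Now take $L=8$ and
$$k^A=(1,3,3,3,3,3,1,1),\qquad k^C=(1,2,2,2,2,2,6,1).$$
Both have length $8$. Both have $18$ edges: $3+15=18=2+10+6$. Both have the same resistance: $R(k^A)=3+\frac53=\frac{14}3$ and $R(k^C)=2+\frac52+\frac16=\frac{14}3$. But
$$r_p(k^C)-r_p(k^A)=F(s):=-1+5\cdot2^{-s}-5\cdot3^{-s}+6^{-s},$$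
and this is not zero for other $p$. For $p=3$, $s=\frac12$, we get $r_3(k^A)=3+\frac5{\sqrt3}\approx5.887$ and $r_3(k^C)=2+\frac5{\sqrt2}+\frac1{\sqrt6}\approx5.944$. For $p=\frac32$, $s=2$, we get $r_{3/2}(k^A)=3+\frac59=\frac{64}{18}$ and $r_{3/2}(k^C)=2+\frac54+\frac1{36}=\frac{59}{18}$, and the order is reversed. The sign is settled for all $p$ at once by a classical count of zeros.

**Lemma 2.** A real exponential sum $\sum_{i=1}^m c_ie^{\lambda_is}$ with $m\ge1$ distinct frequencies $\lambda_i$ and all $c_i\ne0$ has at most $m-1$ real zeros, counted with multiplicity. Consequently $F>0$ on $(0,1)$ and $F<0$ on $(1,\infty)$.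

*Proof.* Induct on $m$. For $m=1$ there is no zero. For $m\ge2$ multiply by $e^{-\lambda_1s}$, which changes no zero. The derivative is an exponential sum with the $m-1$ nonzero coefficients $c_i(\lambda_i-\lambda_1)$, $i\ge2$, so it has at most $m-2$ zeros. By Rolle's theorem (a zero of multiplicity $j$ is a zero of multiplicity $j-1$ of the derivative, and between consecutive zeros there is another zero of the derivative) the sum has at most $m-1$ zeros.

$F$ has the four frequencies $0,-\log2,-\log3,-\log6$, and $F(-1)=-1+10-15+6=0$, $F(0)=-1+5-5+1=0$, $F(1)=-1+\frac52-\frac53+\frac16=0$. So $-1,0,1$ are all the zeros and they are simple; $F$ changes sign at each. Since $F(s)\to-1$ as $s\to\infty$, $F<0$ on $(1,\infty)$, hence $F>0$ on $(0,1)$. $\square$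

The zeros at $-1,0,1$ are the three conditions "same $N$", "same $L$", "same $R$". Lemma 2 also shows why four different entries are needed. If two vectors of equal length use together at most three distinct values and have equal $N$ and equal $R$, then the difference of their $r_p$ is an exponential sum in $s$ with at most three frequencies and three zeros, so it vanishes identically, and no $p$ can distinguish them.

Here is what these chains are for. Replace an edge by a chain, then each of its edges by a chain again, and so on. In the limit one gets a compact metric space, a "necklace space". We shall see that $L$ and $N$ fix its metric and volume growth, that $R$ fixes the shape of its heat kernel, and that $r_p$ fixes how smooth, in an $L^p$ sense, a function on it can be. The vectors $k^A$ and $k^C$ then give two spaces with the same heat kernel exponents and different $L^p$-smoothness, for every $p\ne2$. The next section makes precise which question this answers.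

## 2. Besov spaces and critical exponents on a space with a two-sided heat kernel bound

Let $(M,d,\mu)$ be a metric measure space: $(M,d)$ is locally compact and separable, and $\mu$ is a Radon measure with full support. Put $R_0=\operatorname{diam}(M)\in(0,\infty]$, and write $C_0(M)$ for the continuous functions with compact support, with the uniform norm.

Recall that a symmetric *Dirichlet form* on $L^2(M,\mu)$ is a densely defined, closed, nonnegative symmetric form $(\mathcal E,\mathcal F)$ with the Markov property (normal contractions do not increase $\mathcal E(u)=\mathcal E(u,u)$). Closed means that $\mathcal F$ is complete for $\mathcal E_1=\mathcal E+\|\cdot\|_2^2$. There is a unique self-adjoint operator $\mathcal L\ge0$ with $\mathcal E(u)=\|\mathcal L^{1/2}u\|_2^2$, and $P_t=e^{-t\mathcal L}$ is a symmetric semigroup with $0\le P_tf\le1$ when $0\le f\le1$. The form is *regular* if $\mathcal F\cap C_0(M)$ is dense in $\mathcal F$ for $\mathcal E_1$ and dense in $C_0(M)$ uniformly.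 A *heat kernel* is a symmetric function $p_t(x,y)\ge0$ with $P_tf(x)=\int p_t(x,y)f(y)\,d\mu(y)$. Since $(1-e^{-\lambda t})/t$ increases to $\lambda$ as $t\downarrow0$, the spectral theorem gives
$$t^{-1}(u-P_tu,u)\ \uparrow\ \mathcal E(u)\qquad(t\downarrow0,\ u\in\mathcal F).$$

**Definition (the condition (hk)).** Fix $\alpha>0$, $\beta^*>1$. The space admits a heat kernel satisfying (hk) with exponents $\alpha,\beta^*$ if (a) $\mu$ is $\alpha$-regular, that is $C^{-1}r^\alpha\le\mu(B(x,r))\le Cr^\alpha$ for all $x\in M$, $0<r<R_0$; and (b) there is a regular symmetric Dirichlet form on $L^2(M,\mu)$ whose heat kernel satisfies, for all $x,y\in M$ and $0<t<R_0^{\beta^*}$,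
$$\frac{C_1}{t^{\alpha/\beta^*}}\exp\Big(-c_1\Big(\frac{d(x,y)^{\beta^*}}{t}\Big)^{\frac1{\beta^*-1}}\Big)\le p_t(x,y)\le\frac{C_2}{t^{\alpha/\beta^*}}\exp\Big(-c_2\Big(\frac{d(x,y)^{\beta^*}}{t}\Big)^{\frac1{\beta^*-1}}\Big).\tag{1}$$

**Definition (Besov spaces).** Let $1<p<\infty$, $\sigma>0$. For $u\in L^p(M,\mu)$ and $r>0$ put
$$\Phi^\sigma_u(r)=r^{-p\sigma-\alpha}\int_M\int_{B(x,r)}|u(x)-u(y)|^p\,d\mu(y)\,d\mu(x),$$
and let $B^\sigma_{p,\infty}$ be the set of $u\in L^p(M,\mu)$ with $\sup_{0<r<R_0}\Phi^\sigma_u(r)<\infty$.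

Example: on $[0,1]$ with Lebesgue measure ($\alpha=1$) and $u(x)=x$, the double integral is comparable to $r^{p+1}$, so $\Phi^\sigma_u(r)$ is comparable to $r^{p(1-\sigma)}$, and $u\in B^\sigma_{p,\infty}$ exactly when $\sigma\le1$.

**Definition (critical exponents).**
$$\sigma_p^*(M)=\sup\{\sigma>0:\ B^\sigma_{p,\infty}\cap C_0(M)\text{ is dense in }C_0(M)\},$$
$$\sigma_p^\#(M)=\sup\{\sigma>0:\ B^\sigma_{p,\infty}\text{ contains non-constant functions}\}.$$

Below $\sigma^*_p$ there are many functions of that smoothness; above $\sigma_p^\#$ there are only constants (almost everywhere).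

The problem, posed in Jin Gao, Zhenyu Yu and Junda Zhang, "Heat kernel-based p-energy norms on metric measure spaces", arXiv:2303.10414 (2023), is this. Let $M_1,M_2$ admit heat kernels satisfying (hk) with the same $\alpha,\beta^*$. Is it true that
$$\sigma_p^*(M_1)=\sigma_p^*(M_2),\qquad\sigma_p^\#(M_1)=\sigma_p^\#(M_2),\qquad\sigma_p^*(M_1)=\sigma_p^\#(M_1)\,?$$
For $p=2$ all three equalities always hold. For every $p\in(1,\infty)$ with $p\neq2$, all three are false in general.

**Theorem 1.**
(a) If $M$ admits a heat kernel satisfying (hk), then $\sigma_2^*(M)=\sigma_2^\#(M)=\beta^*/2$.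
(b) Put $\alpha=\frac{\log18}{\log8}$, $\beta^*=\frac{\log84}{\log8}$. There are compact spaces $M_A,M_B,M_C$ satisfying (hk) with exponents $\alpha,\beta^*$ such that for every $p\ne2$: $\sigma_p^*=\sigma_p^\#=:\sigma_p$ on each of them, $\sigma_p(M_A)\ne\sigma_p(M_C)$, and $\sigma_p(M_B)$ lies strictly between. Hence the first two equalities fail for the pair $(M_A,M_C)$.
(c) $X_1=M_A\times M_C$ and $X_2=M_B\times M_B$ satisfy (hk) with exponents $2\alpha,\beta^*$, and for every $p\neq2$
$$\sigma_p^*(X_1)<\sigma_p^*(X_2)=\sigma_p^\#(X_2)<\sigma_p^\#(X_1).$$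
So all three equalities fail at once for the pair $(X_1,X_2)$.

Two elementary facts are used all the time. Here and below $C,c$ are positive constants that may change from line to line.

*Monotonicity in $\sigma$.* If $\sigma<\sigma'$ then $B^{\sigma'}_{p,\infty}\subset B^\sigma_{p,\infty}$. For $r\le1$ this is $r^{-p\sigma}\le r^{-p\sigma'}$. For $1\le r<R_0$ use $|u(x)-u(y)|^p\le2^{p-1}(|u(x)|^p+|u(y)|^p)$ and $\alpha$-regularity: the double integral is at most $Cr^\alpha\|u\|_p^p$, so $\Phi^\sigma_u(r)\le Cr^{-p\sigma}\|u\|_p^p\le C\|u\|_p^p$. In particular, density in the definition of $\sigma_p^*$ holds for every $\sigma<\sigma_p^*$, and $B^\sigma_{p,\infty}$ consists of constants for every $\sigma>\sigma_p^\#$.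

*Order.* Always $\sigma_p^*\le\sigma_p^\#$. Indeed $M$ has two points, so $C_0(M)$ contains a non-constant function, and a dense subset must contain one too; as $\mu$ has full support, a non-constant continuous function is not a.e. constant.

## 3. For $p=2$ the heat kernel decides: $\sigma_2^*=\sigma_2^\#=\beta^*/2$

We prove Theorem 1(a). Write $\beta=\beta^*$. For $0<t<R_0^\beta$ and $u\in L^2$ put
$$I_t(u)=\iint p_t(x,y)(u(x)-u(y))^2\,d\mu\,d\mu\le4\|u\|_2^2,\qquad J_t(u)=\frac{I_t(u)}{2t}.$$

**Step 1: the form domain consists of functions of smoothness $\beta/2$.** This gives $\sigma_2^*\ge\beta/2$. Expanding the square, $\frac12I_t(u)=\int u^2P_t1\,d\mu-(u,P_tu)$. So for $u\in\mathcal F$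
$$\mathcal E(u)\ge t^{-1}(u-P_tu,u)=J_t(u)+t^{-1}\int(1-P_t1)u^2\,d\mu\ge J_t(u).$$
Put $r=t^{1/\beta}<R_0$. On $\{d(x,y)<r\}$ the lower bound in (1) gives $p_t\ge C_1e^{-c_1}r^{-\alpha}$, so
$$J_t(u)\ge\frac c{r^\beta}\,r^{-\alpha}\iint_{d(x,y)<r}(u(x)-u(y))^2\,d\mu\,d\mu=c\,\Phi_u^{\beta/2}(r).$$
Hence $\mathcal F\subset B^{\beta/2}_{2,\infty}$. By regularity $\mathcal F\cap C_0(M)$ is dense in $C_0(M)$, so $\sigma_2^*\ge\beta/2$.

**Step 2: $J_{2t}\le J_t$.** This lets us pass from small times to a fixed time. Let $2t<R_0^\beta$. Since $p_{2t}(x,y)=\int p_t(x,z)p_t(z,y)\,d\mu(z)$ for a.e. $(x,y)$,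
$$I_{2t}(u)=\iiint p_t(x,z)p_t(z,y)\,(u(x)-u(y))^2 .$$
Write $u(x)-u(y)=(u(x)-u(z))+(u(z)-u(y))$ and expand. Because $P_t1\le1$, each of the two squares contributes at most $I_t(u)$. So the cross term converges absolutely (use $2|ab|\le a^2+b^2$), and by Fubini and symmetry of $p_t$ it equals
$$2\int\Big(\int p_t(z,x)(u(x)-u(z))\,d\mu(x)\Big)\Big(\int p_t(z,y)(u(z)-u(y))\,d\mu(y)\Big)d\mu(z)=-2\int a_t(z)^2\,d\mu(z)\le0,$$
with $a_t(z)=\int p_t(z,x)(u(x)-u(z))\,d\mu(x)$. Thus $I_{2t}\le2I_t$, which is $J_{2t}\le J_t$.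

**Step 3: if $u\in B^\sigma_{2,\infty}$ with $\sigma>\beta/2$, then $J_t(u)\to0$ as $t\to0$.** Split $\{d(x,y)<R_0/2\}$ into $\{d<t^{1/\beta}\}$ and the annuli $2^{k-1}t^{1/\beta}\le d<2^kt^{1/\beta}$, $k\ge1$. Only $k$ with $2^{k-1}t^{1/\beta}<R_0/2$ occur, so $2^kt^{1/\beta}<R_0$ and the Besov bound applies at radius $2^kt^{1/\beta}$. With the upper bound in (1) the contribution to $I_t$ is at most
$$Ct^{-\alpha/\beta}\sum_{k\ge0}e^{-c2^{k\beta/(\beta-1)}}(2^kt^{1/\beta})^{2\sigma+\alpha}\le Ct^{2\sigma/\beta}=o(t).$$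
If $R_0=\infty$ this is everything. If $R_0<\infty$, then $\mu(M)<\infty$: for a fixed $t<R_0^\beta$ the lower bound in (1) gives $p_t\ge c>0$ on $M\times M$, while $\int p_t(x,y)\,d\mu(y)\le1$ for a.e. $x$. The pairs with $d\ge R_0/2$ therefore contribute at most $Ct^{-\alpha/\beta}e^{-ct^{-1/(\beta-1)}}\mu(M)\|u\|_2^2=o(t)$.

**Step 4: conclusion.** By Steps 2 and 3, for fixed $t<R_0^\beta$ we have $J_t(u)\le J_{t2^{-n}}(u)\to0$. So $J_t(u)=0$, and as $p_t>0$, $u(x)=u(y)$ for a.e. $(x,y)$: $u$ is a.e. constant. Hence $\sigma_2^\#\le\beta/2\le\sigma_2^*\le\sigma_2^\#$. $\square$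

## 4. Hölder comparison with $p=2$, and where it stops

The natural first attempt for $p\ne2$ is to repeat Section 3 with $I^{(p)}_t(u)=\iint p_t(x,y)|u(x)-u(y)|^p$. Step 3 survives word for word: $u\in B^\sigma_{p,\infty}$ gives $I_t^{(p)}(u)=O(t^{p\sigma/\beta})$ as $t\to0$. Step 2 does not. Its gain came from a cross term that was minus a square. For general $p$ the available inequality is $|a+b|^p\le2^{p-1}(|a|^p+|b|^p)$, which gives $I^{(p)}_{2t}\le2^pI^{(p)}_t$. Then $t^{-p}I_t^{(p)}$ does not increase under doubling of $t$, and the argument of Step 4 shows only that $u$ is constant when $p\sigma/\beta>p$, so $\sigma_p^\#\le\beta^*$. Step 1 has no analog either, since there is no given $p$-energy whose domain supplies functions.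

A second attempt compares $B^\sigma_{p,\infty}$ with $B^{\sigma}_{2,\infty}$. This does give information, in the form of an interval.

**Theorem 2 (universal bounds).** Let $M$ satisfy (hk) with $\alpha,\beta^*$. Then $p\mapsto\sigma_p^*$ is non-increasing, $p\mapsto p\,\sigma_p^*$ is non-decreasing, and
$$\max\{1,\beta^*/p\}\le\sigma_p^*\le\beta^*/2\ \ (p\ge2),\qquad\beta^*/2\le\sigma_p^*\le\sigma_p^\#\le\beta^*/p\ \ (1<p\le2).$$
If $M$ is bounded, also $\sigma_p^\#\le\beta^*/2$ for $p\ge2$.

*Proof.* Let $p<q$. Write $B^\sigma_p$ for $B^\sigma_{p,\infty}$ and $\Phi^\sigma_{p,u}$ for the functional with exponent $p$.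

**Step 1: raising the exponent for bounded functions.** If $u\in B^\sigma_p\cap L^\infty$, then $u\in L^q$ and $|u(x)-u(y)|^q\le(2\|u\|_\infty)^{q-p}|u(x)-u(y)|^p$. Since $q\cdot\frac{p\sigma}q=p\sigma$, this says $\Phi^{p\sigma/q}_{q,u}\le C\Phi^\sigma_{p,u}$, so $u\in B_q^{p\sigma/q}$. If $B^\sigma_p\cap C_0(M)$ is dense in $C_0(M)$, so is $B_q^{p\sigma/q}\cap C_0(M)$. Hence $q\sigma_q^*\ge p\sigma_p^*$.

**Step 2: lowering the exponent for compactly supported functions.** Let $u\in B^\sigma_q\cap C_0(M)$ have support $S$. Only pairs with $d(x,y)<r$ and $x\in S$ or $y\in S$ matter, of total measure at most $2\mu(S)Cr^\alpha$. By Hölder,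
$$\iint_{d<r}|u(x)-u(y)|^p\le\Big(\iint_{d<r}|u(x)-u(y)|^q\Big)^{p/q}(Cr^\alpha)^{1-p/q},$$
where now $C$ depends on $u$. Multiply by $r^{-p\sigma-\alpha}=(r^{-q\sigma-\alpha})^{p/q}\,r^{-\alpha(1-p/q)}$: we get $\Phi^\sigma_{p,u}(r)\le C\Phi^\sigma_{q,u}(r)^{p/q}$. So $B^\sigma_q\cap C_0(M)\subset B^\sigma_p$, and $\sigma_p^*\ge\sigma_q^*$.

**Step 3: the bound by $1$.** Let $u$ be Lipschitz with constant $\ell$ and compact support $S$. Then $\iint_{d<r}|u(x)-u(y)|^p\le\ell^pr^p\cdot2\mu(S)Cr^\alpha$, so $u\in B^1_p$. Such functions form an algebra that separates points and vanishes nowhere, so they are dense in $C_0(M)$ by the Stone–Weierstrass theorem. Hence $\sigma_p^*\ge1$.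

**Step 4: combination with $\sigma_2^*=\sigma_2^\#=\beta^*/2$.** For $p\ge2$ Steps 1 and 2 give $p\sigma_p^*\ge2\sigma_2^*=\beta^*$ and $\sigma_p^*\le\sigma_2^*=\beta^*/2$. For $p\le2$ Step 2 gives $\sigma_p^*\ge\beta^*/2$. If $p<2$ and $u\in B^\sigma_p$ is non-constant, then for large $n$ the truncation $(u\wedge n)\vee(-n)$ is non-constant and lies in $B_p^\sigma\cap L^\infty\subset B_2^{p\sigma/2}$ by Step 1. So $p\sigma/2\le\sigma_2^\#=\beta^*/2$, and $\sigma_p^\#\le\beta^*/p$. Finally, if $M$ is bounded then $\mu(M)<\infty$ (Step 3 of Section 3), so $L^p\subset L^2$ for $p\ge2$, and Hölder as in Step 2 above, with $\mu(M)Cr^\alpha$ in place of $2\mu(S)Cr^\alpha$, gives $B_p^\sigma\subset B_2^\sigma$; hence $\sigma_p^\#\le\sigma_2^\#=\beta^*/2$. $\square$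

For $\beta^*>2$ and $p\ne2$ the interval has positive length; when $\beta^*=3$ and $p=4$ it is $[1,\frac32]$. Nothing in the argument chooses a point in it. So we turn to spaces where the best $p$-energy can be computed exactly at every scale, and Lemma 1 is that computation.

## 5. Necklace spaces: graphs, metric and measure

Take a sequence $k^{(1)},k^{(2)},\dots$ of vectors from a finite set, all of length $L\ge4$ and with first and last entry $1$. Let $K$ be the largest entry that occurs, and put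
$$N_n=\prod_{j\le n}N(k^{(j)}),\quad r_{p,n}=\prod_{j\le n}r_p(k^{(j)}),\quad R_n=r_{2,n},\quad\rho_{p,n}=r_{p,n}^{\,p-1}.$$
(Empty products are $1$.) We assume:

**Hypothesis (H).** $C^{-1}L^{n\alpha}\le N_n\le CL^{n\alpha}$ and $C^{-1}L^{n\gamma}\le R_n\le CL^{n\gamma}$ for all $n$; put $\beta=\alpha+\gamma$.

Since $N(k)\ge L$ and $R(k)\ge2$, we have $\alpha\ge1$, $\gamma>0$, $\beta>1$. For a constant sequence (H) holds with $\alpha=\log_LN(k)$, $\gamma=\log_LR(k)$. Example: $k^{(n)}=(1,1,1,1)$ for all $n$ gives $N_n=R_n=4^n$, $\alpha=\gamma=1$, $\beta=2$; the space built below is then $[0,1]$ with Lebesgue measure. With $k^{(n)}=(1,2,2,1)$ we get $\alpha=\log_46$, $\gamma=\log_43$, $\beta=\log_418$.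

**Definition (graphs and metric).** $G_0$ is one oriented edge from a vertex $0$ to a vertex $1$. $G_n$ arises from $G_{n-1}$ by replacing each edge $e$ (from $e^-$ to $e^+$) by new vertices $e_1,\dots,e_{L-1}$, with $e_0=e^-$, $e_L=e^+$, and $k_i^{(n)}$ parallel edges from $e_{i-1}$ to $e_i$, $1\le i\le L$. These edges are the children of $e$. Let $V_n,E_n$ be the vertex and edge sets, $V_*=\bigcup_nV_n$. Edges of $E_n$ have length $L^{-n}$, and $d_n$ is the path metric on $V_n$.

Clearly $|E_n|=N_n$ and $V_n\subset V_{n+1}$. For $e'\in E_m$, $e\in E_n$, $m\ge n$, write $e'\subset e$ if $e'$ descends from $e$ (or equals it).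

**Step 1: the metrics are compatible.** This gives one metric on $V_*$. A path in $G_{n+1}$ between points of $V_n$ splits at its visits to $V_n$. Each piece stays inside one edge $e\in E_n$; if it joins the two ends of $e$, it has at least $L$ edges, hence length at least $L^{-n}$. So the path is at least as long as the corresponding path in $G_n$. Conversely each $e\in E_n$ can be crossed with $L$ edges of $E_{n+1}$. Therefore $d_{n+1}|_{V_n}=d_n$. This defines $d$ on $V_*$; let $M$ be the completion. Distinct points of $V_n$ have distance at least $L^{-n}$.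

**Step 2: degrees are bounded.** The vertices $0,1$ always have degree $1$, and a new vertex $e_i$ has degree $k_i+k_{i+1}\le2K$. Degrees never change later: because $k_1=k_L=1$, if $v$ is an endpoint of $e\in E_n$, exactly one child of $e$ has $v$ as an endpoint. This is the reason for the condition $k_1=k_L=1$.

**Step 3: cells are small, and $M$ is compact.** For $e\in E_n$ let $V_*(e)$ be $e^\pm$ together with all vertices ever created inside $e$, and let $M_e=\overline{V_*(e)}$ be the cell of $e$. As $V_*$ is the finite union of the $V_*(e)$, $e\in E_n$, we have $M=\bigcup_{e\in E_n}M_e$. By induction on $m\ge n$, every edge of $E_m$ inside $e$ lies on an oriented path from $e^-$ to $e^+$ with $L^{m-n}$ edges of $E_m$: take such a path through its parent and replace each edge by a chain of children, choosing the given child in its parent. Every vertex in $V_*(e)\cap V_m$ is an endpoint of such an edge. So each $x\in V_*(e)$ lies on a path from $e^-$ to $e^+$ of length $L^{-n}$, and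
$$d(x,e^-)+d(x,e^+)\le L^{-n},$$
which extends to $x\in M_e$ by continuity. For $x,y\in M_e$ the routes via $e^-$ and via $e^+$ have total length at most $2L^{-n}$, so one of them has length at most $L^{-n}$. Thus $\operatorname{diam}M_e\le L^{-n}$. In particular the finite set $V_n$ is an $L^{-n}$-net, so $M$ is totally bounded and complete, hence compact. For the single edge of $E_0$ the cell is $M$, so $\operatorname{diam}M=d(0,1)=1=R_0$.

**Step 4: $M$ is geodesic.** This is used for exit times and for chaining. For $x,y\in V_*$ and large $m$, a shortest path in $G_m$ contains a vertex $z_m$ with $d(x,z_m)+d(z_m,y)=d(x,y)$ and $|d(x,z_m)-\frac12d(x,y)|\le L^{-m}$. A limit point of $(z_m)$ is a midpoint of $x,y$. For $x,y\in M$ take a limit point of midpoints of approximating pairs from $V_*$. A complete space in which all pairs have midpoints is geodesic.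

**Step 5: distances between different cells.** Let $e\ne e'$ in $E_n$. A path in $G_m$ from $V_*(e)$ to its complement passes through $e^\pm$, and a point of $V_*(e)\cap V_*(e')$ is one of $e^\pm$. So for $a\in V_*(e)$, $b\in V_*(e')$ every path from $a$ to $b$ contains $e^-$ or $e^+$; by continuity, for $a\in M_e$, $b\in M_{e'}$,
$$d(a,b)=\min_{v\in\{e^-,e^+\}}\big(d(a,v)+d(v,b)\big).\tag{2}$$
With $a=b$ this gives $M_e\cap M_{e'}\subset\{e^\pm\}$, and by symmetry $M_e\cap M_{e'}\subset\{e^\pm\}\cap\{e'^\pm\}$. Also $M_e\cap V_n=\{e^\pm\}$, because a point of $V_n$ is an endpoint of some edge in $E_n$. Now apply (2) with the roles of $e,e'$ exchanged to $b\in M_{e'}$ and $v\in M_e$: there are endpoints $v$ of $e$ and $v'$ of $e'$ with $d(a,b)=d(a,v)+d(v,v')+d(v',b)$. If $v\ne v'$ then $d(v,v')\ge L^{-n}$. Write $e\sim e'$ if $e=e'$ or $e,e'$ share an endpoint. We have shown, for $a\in M_e$, $b\in M_{e'}$, $e,e'\in E_n$,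
$$d(a,b)<L^{-n}\ \Longrightarrow\ e\sim e'.\tag{3}$$
By Step 2 each $e$ has at most $4K$ edges $e'\sim e$.

**Step 6: the measure.** Let $\Xi$ be the space of descending sequences $(e_n)_{n\ge0}$, $e_n\in E_n$, $e_{n+1}$ a child of $e_n$, with the probability measure for which all children are equally likely at each step. The map $\pi:(e_n)\mapsto\bigcap_nM_{e_n}$ (one point, since the cells are nested, compact and shrinking) is continuous. Let $\mu$ be the image measure. If $v\in V_*$ and $m$ is large, then $v\in V_m$, and at most $2K$ cells of level $m$ contain $v$, so $\mu(\{v\})\le2K/N_m\to0$. For $e\in E_n$, $\pi^{-1}(M_e)$ contains the cylinder of sequences through $e$; any other sequence in it goes through some $e'\ne e$ of level $n$ and is mapped into $M_e\cap M_{e'}\subset V_n$, a null set. Hence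
$$\mu(M_e)=1/N_n\quad(e\in E_n),$$
and distinct cells of the same level intersect in null sets.

**Step 7: $\mu$ is $\alpha$-regular.** Let $0<r\le1$ and $L^{-n}<r\le L^{-n+1}$, $n\ge1$. If $x\in M_e$, $e\in E_n$, then $M_e\subset B(x,r)$, so $\mu(B(x,r))\ge1/N_n\ge cr^\alpha$. If $x\in M_e$, $e\in E_{n-1}$, then by (3) $B(x,r)$ is covered by the cells $M_{e'}$, $e'\sim e$ in $E_{n-1}$, so $\mu(B(x,r))\le4K/N_{n-1}\le Cr^\alpha$. In particular $\mu$ has full support.

## 6. Discrete $p$-energies on a necklace space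

For $f$ on $V_n$ and $e\in E_n$ put $df(e)=f(e^+)-f(e^-)$ and $\mathcal E^n_p(f)=\rho_{p,n}\sum_{e\in E_n}|df(e)|^p$. The normalization is chosen so that refinement never lowers the energy.

**Lemma 3.** $\mathcal E^n_p(f|_{V_n})\le\mathcal E_p^{n+1}(f)$ for $f$ on $V_{n+1}$, and the same holds for the sums restricted to the edges inside one cell. Equality holds if, with $k=k^{(n+1)}$, $f(e_i)-f(e_{i-1})=df(e)\,k_i^{-s}/r_p(k)$ for all $e\in E_n$ and $i$ (the *equality rule*).

*Proof.* Fix $e\in E_n$ and put $\delta_i=f(e_i)-f(e_{i-1})$. The children of $e$ contribute $\rho_{p,n+1}\sum_ik_i|\delta_i|^p=\rho_{p,n}\,r_p(k)^{p-1}\sum_ik_i|\delta_i|^p$, and $\sum_i\delta_i=df(e)$. Lemma 1 gives $\ge\rho_{p,n}|df(e)|^p$, with equality under the equality rule. Sum over $e$. $\square$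

For $f:V_*\to\mathbb R$ and $e\in E_n$ we may therefore define the monotone limits
$$\mathcal E_{p,e}(f)=\sup_{m\ge n}\rho_{p,m}\sum_{e'\in E_m,\,e'\subset e}|df(e')|^p,\qquad\mathcal E_p(f)=\lim_n\mathcal E_p^n(f)=\sum_{e\in E_n}\mathcal E_{p,e}(f)\ \text{ for each }n.$$

**Lemma 4.** For $f:V_*\to\mathbb R$ and $e\in E_n$: $\operatorname{osc}_{V_*(e)}f\le C\rho_{p,n}^{-1/p}\mathcal E_{p,e}(f)^{1/p}$.

*Proof.* Let $x\in V_*(e)\cap V_m$, and let $e=e_n\supset e_{n+1}\supset\dots\supset e_m$, where $e_j$ is a child of $e_{j-1}$ and $x$ is an endpoint of $e_m$. The vertices $e_{j-1}^-$ and $e_j^-$ are joined by fewer than $L$ edges of $E_j$ inside $e$, and $x$, $e_m^-$ by at most one edge of $E_m$. Each $e'\in E_j$ inside $e$ satisfies $|df(e')|\le(\rho_{p,j}^{-1}\mathcal E_{p,e}(f))^{1/p}$. Since $r_p\ge2$, $\rho_{p,j}\ge2^{(p-1)(j-n)}\rho_{p,n}$. Summing the geometric series,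
$$|f(x)-f(e^-)|\le(L+1)\sum_{j\ge n}2^{-(p-1)(j-n)/p}\,\rho_{p,n}^{-1/p}\mathcal E_{p,e}(f)^{1/p}.\qquad\square$$

If $\mathcal E_p(f)<\infty$, then $f$ is uniformly continuous on $V_*$: if $d(x,y)<L^{-n}$, then by (3) $x\in V_*(e)$, $y\in V_*(e')$ with $e\sim e'$, and going through a common endpoint, $|f(x)-f(y)|\le\operatorname{osc}_{V_*(e)}f+\operatorname{osc}_{V_*(e')}f\le C\rho_{p,n}^{-1/p}\mathcal E_p(f)^{1/p}\to0$. So $f$ extends to $M$. Let
$$\mathcal F_p=\{f\in C(M):\mathcal E_p(f)<\infty\},$$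
a vector space, since $(\mathcal E_p)^{1/p}$ is a limit of seminorms. By continuity $\operatorname{osc}_{M_e}f=\operatorname{osc}_{V_*(e)}f$.

**Lemma 5.** $\mathcal F_p$ is uniformly dense in $C(M)$.

*Proof.* Given $f\in C(M)$, extend $f|_{V_n}$ to $V_{n+1},V_{n+2},\dots$ by the equality rule. The result $f_n$ has $\mathcal E_p(f_n)=\mathcal E_p^n(f)<\infty$. In one step the increments along a chain all have the sign of $df(e)$ and add up to it, so on $V_*(e)$, $e\in E_n$, and hence on $M_e$, $f_n$ lies between $f(e^-)$ and $f(e^+)$. Therefore $\|f_n-f\|_\infty\le\max_{e\in E_n}\operatorname{osc}_{M_e}f\to0$ by uniform continuity. $\square$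

## 7. The critical exponents of a necklace space

**Proposition 1.** Assume (H) and that $y_p=\lim_n\frac1n\log_Lr_{p,n}$ exists. Then
$$\sigma_p^*(M)=\sigma_p^\#(M)=\sigma_p:=\frac{\alpha+(p-1)y_p}p.$$

On $[0,1]$ (all vectors $(1,1,1,1)$) we have $r_{p,n}=4^n$, $y_p=1$, and the formula gives $\sigma_p=1$, in agreement with the example in Section 2.

*Proof.* By definition $\rho_{p,n}=L^{n(p-1)y_p+o(n)}=L^{n(p\sigma_p-\alpha)+o(n)}$, and $y_p\ge\log_L2>0$, so $p\sigma_p>\alpha$.

**Step 1: functions of finite $p$-energy lie in $B^\sigma_{p,\infty}$ for all $\sigma<\sigma_p$.** This gives $\sigma_p^*\ge\sigma_p$. Let $f\in\mathcal F_p$, $\sigma<\sigma_p$ and $L^{-n-1}<r\le L^{-n}$, $n\ge0$. If $d(x,y)<r$, then by (3) $x\in M_e$, $y\in M_{e'}$ with $e\sim e'$ in $E_n$, and $|f(x)-f(y)|^p\le2^{p-1}(\operatorname{osc}_{M_e}^pf+\operatorname{osc}^p_{M_{e'}}f)$. Each product $M_e\times M_{e'}$ has measure $N_n^{-2}$ and each $e$ occurs in at most $4K$ pairs on either side. So, with Lemma 4 and (H),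
$$\Phi^\sigma_f(r)\le CL^{n(p\sigma+\alpha)}N_n^{-2}\sum_{e\in E_n}\operatorname{osc}^p_{M_e}f\le CL^{n(p\sigma-\alpha)}\rho_{p,n}^{-1}\mathcal E_p(f)=CL^{np(\sigma-\sigma_p)+o(n)}\mathcal E_p(f),$$
which is bounded in $n$. So $\mathcal F_p\subset B^\sigma_{p,\infty}$. Since $M$ is compact, $C_0(M)=C(M)$, and Lemma 5 gives $\sigma_p^*\ge\sigma$.

It remains to show that $u\in B^\sigma_{p,\infty}$ with $\sigma>\sigma_p$ is a.e. constant. Put $\delta=p\sigma-\alpha>0$, and let $u_e$ be the mean of $u$ over $M_e$.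

**Step 2: averages over neighboring cells are close.** For $n\ge1$, Jensen's inequality gives $|u_e-u_{e'}|^p\le N_n^2\iint_{M_e\times M_{e'}}|u(x)-u(y)|^p$. For $e\sim e'$ we have $d\le2L^{-n}<3L^{-n}$ on $M_e\times M_{e'}$, and $3L^{-n}\le\frac34<1=R_0$ because $L\ge4$. The product sets overlap only in null sets. Hence
$$\sum_{e\sim e'\in E_n}|u_e-u_{e'}|^p\le N_n^2\iint_{d(x,y)<3L^{-n}}|u(x)-u(y)|^p\le CL^{2n\alpha}L^{-n(p\sigma+\alpha)}=CL^{-n\delta}.$$
In the same way, using $N_{n+1}\le LKN_n$, the sum of $|u_{e'}-u_e|^p$ over all $e'\in E_{n+1}$, with $e\in E_n$ the parent of $e'$, is at most $CL^{-n\delta}$.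

**Step 3: boundary values on $V_*$.** We construct a function on vertices to which Lemma 3 can be applied. Let $v$ be an endpoint of $e\in E_n$, $n\ge1$, and let $e=e_n\supset e_{n+1}\supset\cdots$ be the unique descending cells that have $v$ as an endpoint (Section 5, Step 2). By Step 2, $|u_{e_{m+1}}-u_{e_m}|\le CL^{-m\delta/p}$, so $\tilde u(v)=\lim_mu_{e_m}$ exists. It does not depend on $e$: if $e'$ is another edge with endpoint $v$, descend to a common level; then $e_m\sim e'_m$ and $|u_{e_m}-u_{e'_m}|\le CL^{-m\delta/p}\to0$. Now fix one sign and let $e$ run through $E_n$ with $v=e^+$ (or always $v=e^-$). For distinct $e$ the cells $e_m$ are distinct, so Minkowski's inequality in $\ell^p(E_n)$ and Step 2 give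
$$\Big(\sum_{e\in E_n}|\tilde u(e^\pm)-u_e|^p\Big)^{1/p}\le\sum_{m\ge n}CL^{-m\delta/p}\le CL^{-n\delta/p}.\tag{4}$$

**Step 4: $\tilde u$ is constant.** By (4), $\mathcal E_p^n(\tilde u)\le C\rho_{p,n}L^{-n\delta}=CL^{-np(\sigma-\sigma_p)+o(n)}\to0$. But $\mathcal E^n_p(\tilde u)$ is non-decreasing in $n$ by Lemma 3. A nonnegative non-decreasing sequence with limit $0$ vanishes, so $d\tilde u(e)=0$ for every edge. As $G_n$ is connected, $\tilde u\equiv c_0$ on $V_*$.

**Step 5: $u$ is a.e. constant.** By (4), $\max_{e\in E_n}|u_e-c_0|\to0$. On the probability space $\Xi$ the conditional expectation of $u\circ\pi$ given $(e_0,\dots,e_n)$ is $u_{e_n}$, because $\pi^{-1}(M_e)$ is a cylinder up to a null set. By martingale convergence $u_{e_n}\to u\circ\pi$ almost surely. So $u=c_0$ a.e., and $\sigma_p^\#\le\sigma_p\le\sigma_p^*\le\sigma_p^\#$. $\square$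

Monotonicity in Step 4 plays the role that $J_{2t}\le J_t$ played in Section 3, and now it holds for every $p$.

## 8. The heat kernel of a necklace space

**Proposition 2.** Under (H), $(M,d,\mu)$ satisfies (hk) with exponents $\alpha$ and $\beta^*=\beta=\alpha+\gamma$.

*Proof.* Let $\mathcal E=\mathcal E_2$, $\mathcal F=\mathcal F_2$. As a limit of quadratic forms $\mathcal E$ is quadratic; by polarization $\mathcal E(f,g)=\lim_n\mathcal E^n(f,g)$ on $\mathcal F$. Note $\rho_{2,n}=R_n$.

**Step 1: a Hölder estimate.** It is the main tool below. For $f\in\mathcal F$,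
$$|f(x)-f(y)|^2\le C\,d(x,y)^\gamma\,\mathcal E(f),\qquad\|f\|_\infty^2\le C(\mathcal E(f)+\|f\|_2^2).\tag{5}$$
If $L^{-n-1}\le d(x,y)<L^{-n}$, $n\ge0$, then by (3) and Lemma 4 $|f(x)-f(y)|^2\le CR_n^{-1}\mathcal E(f)\le CL^{-n\gamma}\mathcal E(f)$. If $d(x,y)=1$ use Lemma 4 for the single edge of $E_0$. The second estimate follows since $\inf|f|\le\|f\|_2$ ($\mu(M)=1$).

**Step 2: $(\mathcal E,\mathcal F)$ is a regular, strongly local, conservative Dirichlet form.** *Closed:* if $(f_j)$ is $\mathcal E_1$-Cauchy, then by (5) it converges uniformly to some $f\in C(M)$, and for every $n$, $\mathcal E^n(f-f_j)=\lim_l\mathcal E^n(f_l-f_j)\le\liminf_l\mathcal E(f_l-f_j)$. Take the supremum over $n$: $\mathcal E(f-f_j)\le\liminf_l\mathcal E(f_l-f_j)$, so $f\in\mathcal F$ and $\mathcal E(f-f_j)\to0$ as $j\to\infty$. *Markov:* a normal contraction of $f$ does not increase any $|df(e)|$. *Densely defined and regular:* $\mathcal F\subset C(M)$ is uniformly dense by Lemma 5, hence dense in $L^2$. *Strongly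 local:* let $f,g\in\mathcal F$ with $f$ constant on a neighborhood $W$ of $\operatorname{supp}g$. For large $n$, if $dg(e)\ne0$, $e\in E_n$, then an endpoint of $e$ lies in $\operatorname{supp}g$, so both endpoints lie in $W$ and $df(e)=0$. Thus $\mathcal E^n(f,g)=0$ for large $n$, and $\mathcal E(f,g)=0$. *Conservative:* $1\in\mathcal F$ and $\mathcal E(1)=0$, so $\mathcal L1=0$ and $P_t1=1$.

**Step 3: the process.** We need a diffusion started at every point. For $f\in L^2$, $P_tf\in\mathcal F\subset C(M)$ by the spectral theorem. For $f\in\mathcal F$, $\mathcal E_1(P_tf-f)\to0$ as $t\to0$, so $P_tf\to f$ uniformly by (5). $P_t$ is a contraction for $\|\cdot\|_\infty$ and $\mathcal F$ is dense in $C(M)$; so $(P_t)$ is a conservative Feller semigroup on $C(M)$. Let $X$ be its Feller process, which is a Hunt process with infinite lifetime. It starts from every $x\in M$, and $E_xf(X_t)=P_tf(x)$ for all $x\in M$ and $f\in C(M)$. It is $\mu$-symmetric with Dirichlet form $(\mathcal E,\mathcal F)$.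 If $f\in\mathcal F$ satisfies $f\ge1$ on a nonempty open set, then $1\le\|f\|_\infty^2\le C\mathcal E_1(f)$ by (5). So every nonempty set has capacity at least some $c>0$. Hence exceptional sets are empty, "quasi-everywhere" means "everywhere", and quasi-continuous functions are continuous (the open sets of small capacity that one may remove are empty). Since the form is local, $X$ has continuous paths $P_x$-a.s. for every $x$, by Fukushima–Oshima–Takeda [FOT], §4.5 (locality of a regular form is equivalent to path continuity up to the lifetime for quasi-every starting point).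

**Step 4: a continuous kernel.** By (5) and $\mathcal E(P_tf)\le\|f\|_2^2/(2et)$, $|P_tf(x)|\le C_t\|f\|_2$. So $P_tf(x)=(p_t(x,\cdot),f)$ for some $p_t(x,\cdot)\in L^2$ of norm at most $C_t$, and $p_t(x,\cdot)\ge0$ a.e. From $P_tf(x)=P_{t/2}(P_{t/2}f)(x)=(p_{t/2}(x,\cdot),P_{t/2}f)=(P_{t/2}p_{t/2}(x,\cdot),f)$ we may take $p_t(x,\cdot)=P_{t/2}p_{t/2}(x,\cdot)\in\mathcal F$, that is,
$$p_t(x,y)=(p_{t/2}(x,\cdot),p_{t/2}(y,\cdot)).$$
This is symmetric and nonnegative, and $\int p_t(x,\cdot)\,d\mu=P_t1(x)=1$. Since $\lambda e^{-\lambda t}\le1/(et)$, the spectral theorem gives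
$$\mathcal E(p_t(x,\cdot))\le\frac{\|p_{t/2}(x,\cdot)\|_2^2}{et}=\frac{p_t(x,x)}{et}.\tag{6}$$
As $p_t(x,x)=\|p_{t/2}(x,\cdot)\|_2^2\le C_{t/2}^2$ is bounded in $x$, (5) and (6) show that $p_t(x,\cdot)$ is Hölder continuous uniformly in $x$; by symmetry $p_t$ is jointly continuous. So $p_{t+\tau}(x,y)=\int p_t(x,z)p_\tau(z,y)\,d\mu(z)$ holds for all $x,y$ (both sides are continuous and represent $P_{t+\tau}$), and $P_x(X_t\in dy)=p_t(x,y)\,d\mu(y)$ for every $x$.

**Step 5: $p_t(x,y)\le Ct^{-\alpha/\beta}$ for $0<t\le1$.** Let $r=t^{1/\beta}$. Since $\int_{B(x,r)}p_t(x,\cdot)\le1$, there is $y\in B(x,r)$ with $p_t(x,y)\le\mu(B(x,r))^{-1}\le Cr^{-\alpha}$. By (5), (6) and $r^\gamma/t=r^{\gamma-\beta}=r^{-\alpha}$,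
$$p_t(x,x)\le Cr^{-\alpha}+\big(Cr^{-\alpha}p_t(x,x)\big)^{1/2}\le Cr^{-\alpha}+\tfrac12p_t(x,x).$$
So $p_t(x,x)\le Cr^{-\alpha}=Ct^{-\alpha/\beta}$. Cauchy–Schwarz gives $p_t(x,y)\le(p_t(x,x)p_t(y,y))^{1/2}\le Ct^{-\alpha/\beta}$.

**Step 6: Green functions of balls.** They give the mean exit times. Let $0<r\le\frac12$ and $U=B(x,r)$. One of the points $0,1$ has distance at least $\frac12$ from $x$, and $M$ is geodesic, so there is $z$ with $d(x,z)=r$; then $z\in U^c$ and $d(y,z)<2r$ for $y\in U$. Let $\mathcal F_U=\{f\in\mathcal F:f|_{U^c}=0\}$. By (5), comparing with $f(z)=0$,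
$$f(y)^2\le Cr^\gamma\mathcal E(f)\qquad(f\in\mathcal F_U,\ y\in U).$$
So $\|f\|_2^2\le\|f\|_\infty^2\le C\mathcal E(f)$ on $\mathcal F_U$, and $(\mathcal F_U,\mathcal E)$ is a Hilbert space: an $\mathcal E$-Cauchy sequence is $\mathcal E_1$-Cauchy, and its uniform limit vanishes on $U^c$. For $y\in U$ evaluation at $y$ is bounded, so there is $g=g_U(y,\cdot)\in\mathcal F_U$ with $\mathcal E(g,f)=f(y)$ for all $f\in\mathcal F_U$. Since $\mathcal E(f)-2f(y)=\mathcal E(f-g)-\mathcal E(g)$, $g$ is the unique minimizer of $f\mapsto\mathcal E(f)-2f(y)$ on $\mathcal F_U$. The function $|g|$ has no larger energy and $|g|(y)\ge g(y)$, so $|g|=g$. Then $g\wedge g(y)$ lies in $\mathcal F_U$, has no larger energy and the same value at $y$, so it equals $g$. Thus $0\le g_U(y,\cdot)\le g_U(y,y)$. Moreover $g_U(y,y)=\mathcal E(g)$, so $g_U(y,y)^2\le Cr^\gamma g_U(y,y)$ and $g_U(y,y)\le Cr^\gamma$.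

**Step 7: mean exit times are integrals of Green functions.** Let $\tau_U=\inf\{t\ge0:X_t\notin U\}$. As $|\int f\,d\mu|\le(C\mathcal E(f))^{1/2}$ on $\mathcal F_U$, there is $h\in\mathcal F_U$ with $\mathcal E(h,f)=\int f\,d\mu$ for all $f\in\mathcal F_U$. With $f=g_U(y,\cdot)$, $h(y)=\int g_U(y,z)\,d\mu(z)$. For $\lambda>0$ let $h_\lambda(y)=E_y\int_0^{\tau_U}e^{-\lambda t}\,dt$. By [FOT], §4.4, on the part of a process on an open set, $h_\lambda$ is quasi-continuous (hence continuous), belongs to $\mathcal F_U$, and $\mathcal E(h_\lambda,f)+\lambda(h_\lambda,f)=\int f\,d\mu$ for $f\in\mathcal F_U$. Taking $f=h_\lambda$ we get $\mathcal E(h_\lambda)\le\int h_\lambda\,d\mu\le(C\mathcal E(h_\lambda))^{1/2}$, so $\mathcal E(h_\lambda)$ and $\|h_\lambda\|_\infty$ stay bounded as $\lambda\to0$. Subtracting the two equations, $\mathcal E(h-h_\lambda)=\lambda(h_\lambda,h-h_\lambda)\to0$, so $h_\lambda\to h$ uniformly. By monotone convergence $h_\lambda(y)\uparrow E_y\tau_U$. Hence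
$$E_y\tau_U=\int g_U(y,z)\,d\mu(z)\le Cr^\gamma\mu(U)\le a_2r^\beta\qquad(y\in U).$$

**Step 8: lower bound $E_x\tau_{B(x,r)}\ge a_1r^\beta$.** Take $n\ge1$ with $2L^{-n}<r\le2L^{-n+1}$ and $e\in E_n$ with $x\in M_e$. Let $f$ be the extension, by the equality rule with $p=2$, of the function on $V_n$ that is $1$ at $e^\pm$ and $0$ elsewhere. As in Lemma 5, $f=1$ on $M_e$, so $f(x)=1$, and $f=0$ on every $M_{e'}$ with $e'\not\sim e$. If $f(z)\ne0$, then $z\in M_{e'}$ with $e'\sim e$, so $d(x,z)\le2L^{-n}<r$. Thus $f\in\mathcal F_U$. At most $4K$ edges of $E_n$ have $df\ne0$, with $|df|\le1$, so $\mathcal E(f)\le4KR_n\le Cr^{-\gamma}$. Now $1=f(x)^2=\mathcal E(g_U(x,\cdot),f)^2\le g_U(x,x)\mathcal E(f)$ gives $g_U(x,x)\ge cr^\gamma$. By (5), for $d(x,y)\le\delta r$,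
$$|g_U(x,x)-g_U(x,y)|^2\le C(\delta r)^\gamma g_U(x,x)\le C\delta^\gamma g_U(x,x)^2\le\tfrac14g_U(x,x)^2$$
if $\delta\in(0,1)$ is small. So $E_x\tau_U\ge\frac12g_U(x,x)\,\mu(B(x,\delta r))\ge a_1r^\beta$.

**Step 9: exit probabilities.** We show
$$P_x(\tau_{B(x,r)}\le t)\le C\exp\big(-c(r^\beta/t)^{1/(\beta-1)}\big),\qquad t>0,\ 0<r\le\tfrac12.\tag{7}$$
By the Markov property at time $\theta>0$ and Steps 7, 8, with $U=B(x,r)$, $a_1r^\beta\le E_x\tau_U\le\theta+P_x(\tau_U>\theta)\,a_2r^\beta$. So $P_x(\tau_U\le\theta)\le1-\varepsilon+\theta/(a_2r^\beta)$ with $\varepsilon=a_1/a_2\in(0,1]$, and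
$$E_xe^{-\lambda\tau_U}\le P_x(\tau_U\le\theta)+e^{-\lambda\theta}\le1-\varepsilon+\frac\theta{a_2r^\beta}+e^{-\lambda\theta}.$$
With $\theta=\frac{\varepsilon a_2}4r^\beta$ and $\lambda=\kappa r^{-\beta}$, $\kappa$ large, the right side is at most $q:=1-\frac\varepsilon2$, for all $x$ and all $r\le\frac12$. Now let $m\ge1$, $T_0=0$, and let $T_{i+1}$ be the first time after $T_i$ at which $d(X_t,X_{T_i})\ge r/m$. By path continuity $d(X_{T_{i+1}},X_{T_i})=r/m$, so $d(X_t,x)<r$ for $t<T_m$, and $\tau_{B(x,r)}\ge T_m$. By the strong Markov property, with $\lambda=\kappa(r/m)^{-\beta}$, $E_xe^{-\lambda T_m}\le q^m$. Hence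
$$P_x(\tau_{B(x,r)}\le t)\le e^{\lambda t}q^m=\exp\big(\kappa tm^\beta r^{-\beta}-m\log(1/q)\big).$$
Choose the largest integer $m\geq 1$ with $\kappa tm^{\beta-1}r^{-\beta}\le\frac12\log(1/q)$. Then the exponent is at most $-\frac m2\log(1/q)$, and $2m\ge m+1\ge c(r^\beta/t)^{1/(\beta-1)}$. If there is no such $m$, then $r^\beta/t$ is bounded and (7) is trivial for suitable $C$.

**Step 10: upper bound in (hk).** Let $0<t<1$; for $x=y$ it is Step 5. Let $x\ne y$, $r=\frac12d(x,y)\le\frac12$. Every $z$ has $d(x,z)\ge r$ or $d(y,z)\ge r$. In $p_t(x,y)=\int p_{t/2}(x,z)p_{t/2}(z,y)\,d\mu(z)$ bound the second factor in the first case and the first factor in the second case by Step 5: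
$$p_t(x,y)\le Ct^{-\alpha/\beta}\big[P_x(d(x,X_{t/2})\ge r)+P_y(d(y,X_{t/2})\ge r)\big].$$
Each probability is at most that of $\tau_{B(\cdot,r)}\le t/2$, and (7) gives the upper bound.

**Step 11: lower bound near the diagonal.** By (7) choose $\Lambda$ large and then $t_0>0$ with $\Lambda t_0^{1/\beta}\le\frac12$ such that $\int_{B(x,\Lambda t^{1/\beta})}p_t(x,\cdot)\,d\mu\ge\frac12$ for $t\le t_0$. Cauchy–Schwarz gives $\frac14\le\mu(B(x,\Lambda t^{1/\beta}))\int p_t(x,\cdot)^2\,d\mu\le Ct^{\alpha/\beta}p_{2t}(x,x)$. For all $t$ also $1=(\int p_{t/2}(x,\cdot)\,d\mu)^2\le p_t(x,x)$, which handles $2t_0\le t\le1$. So $p_t(x,x)\ge ct^{-\alpha/\beta}$ for $0<t\le1$. By (5) and (6), if $d(x,y)\le\delta t^{1/\beta}$,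
$$|p_t(x,x)-p_t(x,y)|^2\le C\delta^\gamma t^{\gamma/\beta-1}p_t(x,x)\le C\delta^\gamma p_t(x,x)^2\le\tfrac14p_t(x,x)^2$$
for $\delta\in(0,1)$ small, since $t^{\gamma/\beta-1}=t^{-\alpha/\beta}\le Cp_t(x,x)$. So $p_t(x,y)\ge ct^{-\alpha/\beta}$ if $d(x,y)\le\delta t^{1/\beta}$.

**Step 12: lower bound far from the diagonal, by chaining.** Let $D=d(x,y)>\delta t^{1/\beta}$ and let $m$ be the least integer with $D/m\le\varrho:=\frac\delta3(t/m)^{1/\beta}$. This condition reads $m^{(\beta-1)/\beta}\ge3D/(\delta t^{1/\beta})$, and the right side exceeds $3$, so $m\ge2$ and $m\le C(D^\beta/t)^{1/(\beta-1)}$. Take $x=x_0,x_1,\dots,x_m=y$ on a geodesic with spacing $D/m$. For $z_0=x$, $z_m=y$ and $z_i\in B(x_i,\varrho)$, $0<i<m$, we have $d(z_i,z_{i+1})\le D/m+2\varrho\le\delta(t/m)^{1/\beta}$. By Chapman–Kolmogorov, restricting each integral to $B(x_i,\varrho)$, and by Step 11,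
$$p_t(x,y)\ge\big(c(t/m)^{-\alpha/\beta}\big)^m\big(c(t/m)^{\alpha/\beta}\big)^{m-1}=c^{2m-1}(t/m)^{-\alpha/\beta}\ge c\,t^{-\alpha/\beta}e^{-Cm}.$$
Inserting the bound on $m$ gives the lower bound in (1). With Section 5, Step 7, this proves (hk). $\square$

## 9. Products separate the two exponents

On one necklace space $\sigma_p^*=\sigma_p^\#$. To break the third equality we multiply two of them: a function of one variable may be smoother than the other variable allows. Let $M_1,M_2$ be necklace spaces satisfying (H) with exponents $\alpha_1,\beta$ and $\alpha_2,\beta$ (the same $\beta$), with forms $(\mathcal E_i,\mathcal F_i)$, semigroups $P^i_t=e^{-t\mathcal L_i}$ and kernels $p_t^i$ from Section 8. Give $M_1\times M_2$ the metric $d=\max(d_1,d_2)$ and the measure $\mu=\mu_1\otimes\mu_2$; the diameter is $1$.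

**Proposition 3.** (i) $M_1\times M_2$ satisfies (hk) with exponents $\alpha_1+\alpha_2,\beta$. (ii) If $\sigma_p^*(M_i)=\sigma_p^\#(M_i)=s_i$, then $\sigma_p^*(M_1\times M_2)=\min(s_1,s_2)$ and $\sigma_p^\#(M_1\times M_2)=\max(s_1,s_2)$.

*Proof of (i).* Balls are products of balls, so $\mu$ is $(\alpha_1+\alpha_2)$-regular.

**Step 1: the kernel bounds.** The kernel $p_t^1p_t^2$ defines the strongly continuous symmetric Markov semigroup $P_t=P_t^1\otimes P_t^2$ on $L^2(\mu)$. In the product of the two bounds the exponents add, and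
$$d^{\beta/(\beta-1)}\le d_1^{\beta/(\beta-1)}+d_2^{\beta/(\beta-1)}\le2d^{\beta/(\beta-1)},$$
so (1) holds with $\alpha_1+\alpha_2$ and $\beta$.

**Step 2: the form is regular.** Let $(\mathcal E,\mathcal F)$ be the Dirichlet form of $(P_t)$, $P_t=e^{-t\mathcal L}$, and let $\mathcal D$ be the span of all $f_1\otimes f_2$ with $f_i\in D(\mathcal L_i)$. Then $\mathcal D\subset D(\mathcal L)$, $\mathcal D$ is dense in $L^2(\mu)$, and $P_t\mathcal D\subset\mathcal D$. These facts make $\mathcal D$ a core for $\mathcal L$ (Reed–Simon II, Thm X.49), hence a form core; here is the short argument for the form. Let $v\in\mathcal F$ be $\mathcal E_1$-orthogonal to $\mathcal D$. Then $(v,w+\mathcal Lw)=0$ for $w\in\mathcal D$. For fixed $w\in\mathcal D$ put $\varphi(t)=(v,P_tw)$. As $P_tw\in\mathcal D$, $\varphi'(t)=-(v,\mathcal LP_tw)=(v,P_tw)=\varphi(t)$, so $\varphi(t)=\varphi(0)e^t$. But $\varphi$ is bounded, so $\varphi(0)=(v,w)=0$. Since $\mathcal D$ is dense in $L^2$, $v=0$. Thus $\mathcal D$ is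 $\mathcal E_1$-dense in $\mathcal F$. It consists of continuous functions, since $D(\mathcal L_i)\subset\mathcal F_i\subset C(M_i)$. Finally, for $f\in\mathcal F_i$ we have $P_t^if\in D(\mathcal L_i)$ and $P^i_tf\to f$ uniformly (Section 8, Step 3), and $\mathcal F_i$ is dense in $C(M_i)$. So $D(\mathcal L_i)$ is dense in $C(M_i)$, and by Stone–Weierstrass $\mathcal D$ is dense in $C(M_1\times M_2)$. The form is regular.

*Proof of (ii).*

**Step 3: slices of Besov functions are Besov functions.** Let $u\in B^\sigma_{p,\infty}(M_1\times M_2)$, $\sigma'<\sigma$, $0<r<\frac12$. Let $d_1(x_1,y_1)<r$, $x=(x_1,x_2)$, $y=(y_1,x_2)$. For $z\in B(x,r)$ we have $d(z,y)<2r$ and $|u(x)-u(y)|^p\le2^{p-1}(|u(x)-u(z)|^p+|u(z)-u(y)|^p)$. Average over $z\in B(x,r)$, a ball of measure at least $cr^{\alpha_1+\alpha_2}$, and integrate over $x_2$, $x_1$ and $y_1\in B(x_1,r)$. In the first term the $y_1$-integral contributes a factor at most $Cr^{\alpha_1}$. In the second term $x_1$ appears only through the conditions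 $d_1(x_1,y_1)<r$ and $z\in B(x,r)$; enlarging the latter to $d(z,y)<2r$, the $x_1$-integral contributes at most $Cr^{\alpha_1}$. Hence
$$\int_{M_2}\int_{M_1}\int_{B(x_1,r)}|u(x_1,x_2)-u(y_1,x_2)|^p\le Cr^{-\alpha_2}\iint_{d(x,z)<2r}|u(x)-u(z)|^p\le Cr^{p\sigma+\alpha_1},\tag{8}$$
where the last step uses $2r<1$. So $\int_{M_2}\Phi^{\sigma'}_{u(\cdot,x_2)}(r)\,d\mu_2(x_2)\le Cr^{p(\sigma-\sigma')}$. Summing over $r=2^{-j}$, $j\ge2$, we see that for a.e. $x_2$ the series $\sum_j\Phi^{\sigma'}_{u(\cdot,x_2)}(2^{-j})$ converges, so its terms are bounded. For $2^{-j-1}\le r\le2^{-j}$, $\Phi^{\sigma'}(r)\le C\Phi^{\sigma'}(2^{-j})$; for $r>\frac14$, $\Phi^{\sigma'}_{u(\cdot,x_2)}(r)\le C\|u(\cdot,x_2)\|_p^p<\infty$ for a.e. $x_2$. Therefore $u(\cdot,x_2)\in B^{\sigma'}_{p,\infty}(M_1)$ for a.e. $x_2$. The same holds in the other variable.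

**Step 4: upper bounds.** Let $\sigma>s_1$, choose $\sigma'\in(s_1,\sigma)$, and let $u\in B^\sigma_{p,\infty}$ be continuous. By Step 3 and $\sigma_p^\#(M_1)=s_1$, for a.e. $x_2$ the slice $u(\cdot,x_2)$ is a.e. constant, hence constant by continuity and full support. Such $x_2$ are dense in $M_2$, so all slices are constant: $u$ does not depend on $x_1$. Such functions are not dense in $C(M_1\times M_2)$. So $\sigma_p^*\le s_1$, and likewise $\sigma_p^*\le s_2$. If $\sigma>\max(s_1,s_2)$ and $u\in B^\sigma_{p,\infty}$, then almost every slice in each direction is a.e. constant. So $u(x_1,x_2)=a(x_2)=b(x_1)$ for a.e. $(x_1,x_2)$, where $a$ and $b$ are the integrals of $u$ over $x_1$ and $x_2$. Fixing a suitable $x_1$, $a$ is a.e. constant, and $u$ is a.e. constant. Hence $\sigma_p^\#\le\max(s_1,s_2)$.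

**Step 5: lower bounds.** If $f(x)=f_1(x_1)$, integrating out $x_2,y_2$ with $d_2(x_2,y_2)<r$ gives a factor at most $Cr^{\alpha_2}$, so $\Phi^\sigma_f(r)\le C\Phi^\sigma_{f_1}(r)$; likewise in the other variable. So non-constant functions in $B^\sigma_{p,\infty}(M_i)$ lift, and $\sigma_p^\#\ge\max(s_1,s_2)$. Let $\sigma<\min(s_1,s_2)$. Then $B^\sigma_{p,\infty}(M_i)\cap C(M_i)$ is dense in $C(M_i)$. For $f_i$ in these spaces and $F=f_1\otimes f_2$,
$$|F(x)-F(y)|\le\|f_2\|_\infty|f_1(x_1)-f_1(y_1)|+\|f_1\|_\infty|f_2(x_2)-f_2(y_2)|,$$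
so $F\in B^\sigma_{p,\infty}$ by the lifting estimate. The span of such $F$ is dense in $C(M_1\times M_2)$, hence $\sigma_p^*\ge\min(s_1,s_2)$. $\square$

## 10. The spaces $M_A,M_B,M_C$ and their products

We prove Theorem 1(b),(c). Let $L=8$. Let $M_A$ and $M_C$ be the necklace spaces of the constant sequences $k^A,k^A,\dots$ and $k^C,k^C,\dots$, and $M_B$ that of $k^A,k^C,k^A,k^C,\dots$.

**Step 1: equal heat kernel exponents.** By Section 1, $N_n=18^n$ and $R_n=(\frac{14}3)^n$ for all three. So (H) holds with $\alpha=\log_818$, $\gamma=\log_8\frac{14}3$, and $\beta=\log_8(18\cdot\frac{14}3)=\log_884$. By Proposition 2 all three satisfy (hk) with the exponents of Theorem 1(b).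

**Step 2: different critical exponents.** The limits $y_p$ exist: they are $\log_8r_p(k^A)$, $\log_8r_p(k^C)$, and for $M_B$ the mean of these two. By Proposition 1, $\sigma_p^*=\sigma_p^\#=\sigma_p$ on each, with
$$p\,\sigma_p(M_A)=\alpha+(p-1)\log_8\big(3+5\cdot3^{-s}\big),\qquad p\,\sigma_p(M_C)=\alpha+(p-1)\log_8\big(2+5\cdot2^{-s}+6^{-s}\big),$$
and $\sigma_p(M_B)=\frac12(\sigma_p(M_A)+\sigma_p(M_C))$. The sign of $r_p(k^C)-r_p(k^A)=F(s)$ is given by Lemma 2. As $s=\frac1{p-1}$ is less than $1$ exactly when $p>2$,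
$$\sigma_p(M_A)<\sigma_p(M_B)<\sigma_p(M_C)\ \ (p>2),\qquad\sigma_p(M_A)>\sigma_p(M_B)>\sigma_p(M_C)\ \ (1<p<2).$$
This proves (b).

**Step 3: products.** Proposition 3 gives (hk) with $2\alpha,\beta$ for $X_1=M_A\times M_C$ and $X_2=M_B\times M_B$, and $\sigma_p^*(X_1)=\min(\sigma_p(M_A),\sigma_p(M_C))$, $\sigma_p^\#(X_1)=\max(\sigma_p(M_A),\sigma_p(M_C))$, $\sigma_p^*(X_2)=\sigma_p^\#(X_2)=\sigma_p(M_B)$. By Step 2 the last number lies strictly between the first two, for every $p\neq2$. This proves (c). $\square$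

## 11. Which values occur: a range of exponents and the sharpness of Theorem 2

The construction has more freedom than we used. Let $\Omega=\{(\alpha,\beta):\beta>2,\ \alpha<\beta<\alpha+1\}$ and define
$$\begin{aligned}p>2:&\quad m_p=\max\Big\{1,\tfrac{\alpha+(p-1)(\beta-\alpha)}p\Big\},&&\mathcal M_p=1+\tfrac{\beta-2}p,\\p<2:&\quad m_p=\max\Big\{1+\tfrac{\beta-2}p,\tfrac\alpha p\Big\},&&\mathcal M_p=\tfrac{\alpha+(p-1)(\beta-\alpha)}p.\end{aligned}$$
On $\Omega$ we have $m_p<\mathcal M_p$ for $p\ne2$. Indeed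
$$(p+\beta-2)-\big(\alpha+(p-1)(\beta-\alpha)\big)=(p-2)(\alpha+1-\beta),$$
which is positive for $p>2$ and negative for $p<2$. For $p>2$ also $\mathcal M_p>1$ as $\beta>2$; for $p<2$ also $p\mathcal M_p>\alpha$ as $\beta>\alpha$.

**Theorem 3.** Let $(\alpha,\beta)\in\Omega$.
(i) There are compact spaces $M_A,M_B,M_C$ satisfying (hk) with exactly these exponents such that for all $p\ne2$: $\sigma_p^*=\sigma_p^\#$ on each, and $\sigma_p(M_B)$ lies strictly between $\sigma_p(M_A)\ne\sigma_p(M_C)$. Hence the first two equalities fail at $(\alpha,\beta)$, and all three fail at $(2\alpha,\beta)$ for the pair $(M_A\times M_C,\,M_B\times M_B)$, for every $p\ne2$.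
(ii) For $p\ne2$ every number in $(m_p,\mathcal M_p)$ equals $\sigma_p^*=\sigma_p^\#$ of a compact space satisfying (hk) with $\alpha,\beta$. Every pair $a\le b$ in $(m_p,\mathcal M_p)$ equals $(\sigma_p^*,\sigma_p^\#)$ of a compact space satisfying (hk) with $2\alpha,\beta$.
(iii) For necklace spaces, $[m_p,\mathcal M_p]$ cannot be enlarged: under (H) and existence of $y_p$, $m_p\le\sigma_p\le\mathcal M_p$.
(iv) Consequently, for fixed $\beta^*>2$, among all spaces with (hk) and this $\beta^*$: $\inf\sigma_p^*=\max\{1,\beta^*/p\}$ if $p>2$, and $\sup\sigma_p^\#=\beta^*/p$ if $p<2$.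

Put $\gamma=\beta-\alpha$. Then $(\alpha,\beta)\in\Omega$ means $0<\gamma<1$ and $\alpha+\gamma>2$; so $\alpha>1$. Two general lemmas come first.

**Lemma 6 (bounded discrepancy).** Given weights $q_1,\dots,q_l\ge0$ with $\sum q_i=1$, there is a sequence of types in $\{1,\dots,l\}$ such that every $D_i(n)=nq_i-\#\{j\le n:\text{the }j\text{-th type is }i\}$ is bounded in $n$. Consequently, if $k^1,\dots,k^l$ are vectors of length $L$ with first and last entry $1$ and $(\alpha,\gamma)=\sum_iq_i(\log_LN(k^i),\log_LR(k^i))$ with $\gamma=\beta-\alpha$, there is a sequence of them with (H) for $(\alpha,\gamma)$, and for every $p$ the limit $y_p$ exists and equals $\sum_iq_i\log_Lr_p(k^i)$.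

*Proof.* At step $n$ choose the type $i$ that maximizes $D_i(n-1)+q_i$. Since $\sum_iD_i(n-1)=0$, these numbers sum to $1$, so the maximum is positive, and for the chosen type $D_i(n)=D_i(n-1)+q_i-1>-1$. The other $D_i$ do not decrease. Hence $D_i\ge-1$ always, and $\sum_iD_i=0$ gives $D_i\le l-1$. For the consequence, $\log_LN_n=\sum_i(nq_i-D_i(n))\log_LN(k^i)=n\alpha+O(1)$, and likewise $\log_LR_n=n\gamma+O(1)$ and $\log_Lr_{p,n}=n\sum_iq_i\log_Lr_p(k^i)+O(1)$. $\square$

**Lemma 7.** An interior point $w$ of the convex hull of finitely many points of $\mathbb R^d$ is still in the interior of the hull after a sufficiently small perturbation of the points.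

*Proof.* Put a small simplex with vertices in the hull around $w$, with $w$ in its interior. Each vertex is a fixed convex combination of the points, so a perturbation of the points by at most $\varepsilon$ moves the vertices by at most $\varepsilon$. The barycentric coordinates of $w$ depend continuously on the vertices and stay positive for small $\varepsilon$, and the moved simplex lies in the new hull. $\square$

**Step 1: two types of vectors.** They realize the extreme values of $y_p$ asymptotically. Let $0<\gamma'<1$, $\alpha'+\gamma'>2$ (so $\alpha'>1$), and let $L$ be large. Write $\asymp$ for equality up to constant factors.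

- Type I has entry $1$ at $\lceil L^{\gamma'}\rceil$ positions including both ends, and $\lceil L^{\alpha'-1}\rceil$ elsewhere. Then $N\asymp L^{\alpha'}$, $R\asymp L^{\gamma'}+L^{2-\alpha'}$, $r_p\asymp L^{\gamma'}+L^{1-s(\alpha'-1)}$.
- Type II has $1$ at both ends, one entry $\lceil L^{\alpha'}\rceil$, and $\lceil L^{1-\gamma'}\rceil$ elsewhere. Then $N\asymp L^{\alpha'}+L^{2-\gamma'}$, $R\asymp L^{\gamma'}$, $r_p\asymp1+L^{1-s(1-\gamma')}$.

Since $2-\alpha'<\gamma'$ and $2-\gamma'<\alpha'$, in both cases $\log_LN\to\alpha'$ and $\log_LR\to\gamma'$ as $L\to\infty$, and $\log_Lr_p$ tends to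
$$y_{\rm I}(\alpha',\gamma')=\max\{\gamma',\,1-s(\alpha'-1)\},\qquad\text{respectively}\qquad y_{\rm II}(\alpha',\gamma')=\max\{0,\,1-s(1-\gamma')\}.$$
Since $(p-1)s=1$, at $(\alpha,\gamma)$ we get
$$\alpha+(p-1)y_{\rm I}=\max\{\alpha+(p-1)\gamma,\ p\},\qquad\alpha+(p-1)y_{\rm II}=\max\{\alpha,\ p+\beta-2\}.$$
For $p>2$ these are $pm_p$ and $p\mathcal M_p$, because $p+\beta-2-\alpha=p-2+\gamma>0$. For $p<2$ they are $p\mathcal M_p$ and $pm_p$, because $\alpha>2-\gamma$ gives $\alpha+(p-1)\gamma-p>2-\gamma+(p-1)\gamma-p=(2-p)(1-\gamma)>0$.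

**Step 2: proof of (ii).** A number in $(m_p,\mathcal M_p)$ has the form $\frac{\alpha+(p-1)y}p$ with $y$ strictly between $y_{\rm I}(\alpha,\gamma)$ and $y_{\rm II}(\alpha,\gamma)$. Choose a triangle with vertices $(\alpha_j,\gamma_j)$, $j=1,2,3$, containing $(\alpha,\gamma)$ in its interior. If it is small enough, then by continuity there is $\kappa>0$ such that, of the two triples $y_{\rm I}(\alpha_j,\gamma_j)$ and $y_{\rm II}(\alpha_j,\gamma_j)$, one lies entirely below $y-\kappa$ and the other entirely above $y+\kappa$; also $0<\gamma_j<1$ and $\alpha_j+\gamma_j>2$. Consider the hull of the six points $(\alpha_j,\gamma_j,y_{\rm I}(\alpha_j,\gamma_j))$, $(\alpha_j,\gamma_j,y_{\rm II}(\alpha_j,\gamma_j))$. Above every point $(a,g)$ of the triangle it contains a point of height below $y-\kappa$ and one of height above $y+\kappa$ (use the same barycentric coordinates for each triple), hence all heights between. So $(\alpha,\gamma,y)$ is interior to the hull. By Lemma 7, for $L$ large $(\alpha,\gamma,y)$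 lies in the hull of the six points $(\log_LN,\log_LR,\log_Lr_p)$ of the type I and type II vectors for $(\alpha_j,\gamma_j)$. Lemma 6 gives a sequence with (H) for $(\alpha,\gamma)$ and $y_p=y$. Propositions 1 and 2 give the first claim. For $a\le b$ in $(m_p,\mathcal M_p)$ take two such spaces with $\sigma_p=a$ and $\sigma_p=b$; their product has the required properties by Proposition 3.

**Step 3: proof of (i).** With the triangle as above and type I vectors at its vertices, Lemma 7 shows that for a fixed large $L\ge8$, $(\alpha,\gamma)$ is interior to the hull of finitely many points $z_i=(\log_LN(k^i),\log_LR(k^i))$. Let $k^{A,L},k^{C,L}$ be $k^A,k^C$ lengthened by $L-8$ further entries $1$. Then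
$$N(k^{A,L})=N(k^{C,L}),\qquad R(k^{A,L})=R(k^{C,L}),\qquad r_p(k^{C,L})-r_p(k^{A,L})=F(s).$$
Let $z_A=(\log_LN(k^{A,L}),\log_LR(k^{A,L}))$. For small $\varepsilon>0$ the point $\frac{(\alpha,\gamma)-\varepsilon z_A}{1-\varepsilon}$ is close to $(\alpha,\gamma)$, so it lies in the hull, and $(\alpha,\gamma)=\varepsilon z_A+(1-\varepsilon)\sum_iq_iz_i$ with weights $q_i$. Apply Lemma 6 with weights $(1-\varepsilon)q_i$ on $k^i$ and weight $\varepsilon$ on $k^{A,L}$ (for $M_A$), or $\varepsilon$ on $k^{C,L}$ (for $M_C$), or $\varepsilon/2$ on each (for $M_B$). All three satisfy (H) with the same $\alpha,\gamma$, hence (hk) with $\alpha,\beta$ by Proposition 2, and for every $p$ Proposition 1 gives $\sigma_p^*=\sigma_p^\#$. Relative to $M_A$, the number $y_p$ changes by $\varepsilon\log_L\frac{r_p(k^{C,L})}{r_p(k^{A,L})}$ for $M_C$ and by half of this for $M_B$; by Lemma 2 it is nonzero for all $p\ne2$. The product statement follows from Proposition 3 as in Section 10, Step 3.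

**Step 4: proof of (iii).** We interpolate in the exponent. For a vector $k$ let $\varphi_k(\theta)=\log_L\sum_ik_i^{-\theta}$. It is convex (logarithm of a sum of exponentials), non-increasing, positive (the ends contribute $2$), and $\varphi_k(0)=1$. Averaging $\varphi_{k^{(j)}}$ over $j\le n$ and letting $n\to\infty$ gives limits $\Psi(-1)=\alpha$, $\Psi(0)=1$, $\Psi(1)=\gamma$, $\Psi(s)=y_p\ge0$, which inherit monotonicity and the convexity inequalities between these four points. For $0<s<1$ (that is, $p>2$): $\Psi(s)\ge\Psi(1)=\gamma$; from $(1+s)\Psi(0)\le s\Psi(-1)+\Psi(s)$, $\Psi(s)\ge1-s(\alpha-1)$; and $\Psi(s)\le(1-s)\Psi(0)+s\Psi(1)=1-s(1-\gamma)$. For $s>1$ ($p<2$): $\Psi(s)\ge0$; from $s\Psi(1)\le(s-1)\Psi(0)+\Psi(s)$, $\Psi(s)\ge1-s(1-\gamma)$; and $\Psi(s)\le\Psi(1)=\gamma$. Multiply by $p-1$ and add $\alpha$: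
$$\max\{\alpha+(p-1)\gamma,p\}\le p\sigma_p\le p+\beta-2\ \ (p>2),\qquad\max\{\alpha,p+\beta-2\}\le p\sigma_p\le\alpha+(p-1)\gamma\ \ (p<2).$$
This is $m_p\le\sigma_p\le\mathcal M_p$.

**Step 5: proof of (iv).** Fix $\beta=\beta^*>2$ and let $\alpha\uparrow\beta^*$ within $(\beta^*-1,\beta^*)$, so $(\alpha,\beta^*)\in\Omega$. Then $m_p\to\max\{1,\beta^*/p\}$ for $p>2$ and $\mathcal M_p\to\beta^*/p$ for $p<2$. By (ii), values of $\sigma_p^*$ arbitrarily close to $\max\{1,\beta^*/p\}$ occur for $p>2$, and values of $\sigma_p^\#$ arbitrarily close to $\beta^*/p$ occur for $p<2$. By Theorem 2 these bounds are never passed. $\square$
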